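\title{Weaves and cograph patterns: from $k$-inconsistency to $2$-inconsistency}

\begin{abstract}
A formula admits a consistency--inconsistency pattern for every cograph exactly when it has a $(2,\omega,\omega)$-weave of depth $\omega$, and Hanson asked whether $2$ can be replaced by an arbitrary finite $k$. We show that the answer is yes at the level of theories: if a complete theory has a $(k,\omega,\omega)$-weave of depth $\omega$ for a formula $\varphi$, then it admits arbitrary cograph patterns for a finite conjunction of instances of $\varphi$. The proof uses a Ramsey lemma for labeled binary trees to make consistency depend only on shape, and then looks for a shape whose doubling destroys consistency. We also show that for $k\ge 3$ the formula has to change and that the number of conjuncts cannot be bounded in terms of $k$.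
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, $T$ is a complete first-order theory and parameters are taken in its monster model, a model saturated enough to realize every consistent type that we write down. The letters $x,y$ denote finite tuples of variables. A finite set of formulas $\varphi(x,b_1),\dots,\varphi(x,b_n)$ is \emph{consistent} if the monster model satisfies $\exists x\bigwedge_i\varphi(x,b_i)$, and an infinite set is consistent if all its finite subsets are. When a formula $\varphi(x,y)$ and a family $(b_v)_{v\in V}$ are fixed, we call a set $S\subseteq V$ of \emph{indices} consistent if $\{\varphi(x,b_v):v\in S\}$ is consistent. Subsets of consistent sets are consistent. A \emph{conjunction of instances of $\varphi$} is a formula $\bigwedge_{i\in I}\varphi(x,y_i)$ with $I$ finite, regarded as a formula in $x$ with parameter variable $(y_i)_{i\in I}$.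

\subsection*{Cograph patterns}
Graphs are simple and nonempty, and $G|_S$ is the subgraph of $G$ induced on $S$. For graphs $G_0,G_1$, let $G_0\oplus G_1$ be their disjoint union and let $G_0\mathbin{\nabla}G_1$ be their \emph{join}, the disjoint union together with all edges between $G_0$ and $G_1$. A \emph{cograph} is a finite graph with no induced path on four vertices. Equivalently, cographs form the smallest class that contains the one-vertex graph and is closed under $\oplus$ and $\nabla$; this second description is the one we use.

\begin{definition}\label{def:pattern}
A \emph{pattern} for a formula $\psi(x,y)$ and a graph $G$ is a family $(b_v)_{v\in V(G)}$ such that $\{\psi(x,b_v):v\in C\}$ is consistent for every clique $C$ of $G$, and $\psi(x,b_v)\wedge\psi(x,b_w)$ is inconsistent whenever $v\ne w$ are non-adjacent. The theory $T$ \emph{admits arbitrary cograph (consistency--inconsistency) patterns for $\psi$} if there is a pattern for $\psi$ and $G$ for every cograph $G$.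
\end{definition}

A set of vertices is either a clique or contains a non-adjacent pair, so in a pattern the consistent sets are exactly the cliques. The definition thus asks that instances of $\psi$ can reproduce the clique structure of every cograph. The formula $x=y$, for example, cannot: in a pattern for the path $u - v - w$ the two edges force $b_u=b_v=b_w$, while $u$ and $w$ are non-adjacent.

\subsection*{Weaves}
Let $2=\{0,1\}$. For $d\le\omega$ let $(2^2)^d$ be the set of sequences of length $d$ whose entries are pairs $(i,j)\in 2\times 2$. Let $\sigma\ne\tau$ be two such sequences, and let $(i,j)\neq(i',j')$ be their entries at the first position where they differ. The pair $\{\sigma,\tau\}$ is \emph{narrow} if $i=i'$ and \emph{wide} if $i\ne i'$. A set is narrow (wide) if all its pairs are. In the terminology of \cite{Hanson}, narrow sets are the up-$\omega$-combs and wide sets are the wide right-$\omega$-combs.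

\begin{definition}\label{def:weave}
Let $k\ge2$. A \emph{$(k,\omega,\omega)$-weave of depth $d$} for $\varphi(x,y)$ is a family $(b_\sigma:\sigma\in(2^2)^d)$ such that every narrow set of indices is consistent and every wide set of indices is \emph{$k$-inconsistent}, meaning that any $k$ distinct indices in it form an inconsistent set.
\end{definition}

It matters that one counts indices and not formulas. Otherwise a constant family $b_\sigma=b$ with $\varphi(x,b)$ consistent would be a weave for the vacuous reason that it contains a single formula, and Proposition~\ref{prop:hanson} below would fail for $x=y$.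

Depth $\omega$ enters only through the following compactness argument: \emph{$T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$ if and only if it has one of every finite depth $d$.} For the forward direction, extend each $\sigma\in(2^2)^d$ by the entry $(0,0)$ repeated forever; this preserves narrow and wide pairs. For the converse, consider the formulas $\exists x\bigwedge_{\sigma\in C}\varphi(x,y_\sigma)$ for finite narrow $C\subseteq(2^2)^\omega$ and $\neg\exists x\bigwedge_{\sigma\in C}\varphi(x,y_\sigma)$ for wide $C$ of size $k$. Finitely many of them mention finitely many $\sigma$, whose initial segments of some length $d$ are pairwise distinct and form narrow and wide pairs as the $\sigma$ do; a weave of depth $d$ then satisfies these formulas. So the whole set is consistent, and a realization of it is a weave of depth $\omega$.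

For $d<\omega$ let $N_d$ be the graph on $(2^2)^d$ whose edges are the narrow pairs. A weave of depth $d$ is a family indexed by the vertices of $N_d$ in which cliques are consistent and independent $k$-sets are inconsistent. The graph $N_0$ is a point and $N_1$ consists of the two disjoint edges $\{(0,0),(0,1)\}$ and $\{(1,0),(1,1)\}$. We shall see in Lemma~\ref{lem:translate} that the $N_d$ are cographs and contain every cograph as an induced subgraph. This is the link between the two definitions.

\begin{proposition}[Hanson \cite{Hanson}]\label{prop:hanson}
For a fixed formula $\varphi(x,y)$ the following are equivalent: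
\begin{enumerate}
\item[(i)] $T$ admits arbitrary cograph patterns for $\varphi$;
\item[(ii)] $T$ has a $(2,\omega,\omega)$-weave of depth $\omega$ for $\varphi$;
\item[(iii)] for every $d<\omega$, $T$ has a $(2,\omega,\omega)$-weave of depth $d$ for $\varphi$.
\end{enumerate}
\end{proposition}

There are further equivalent variants in \cite{Hanson}, with $(2,1,\omega)$-weaves and with strong weaves, which we do not need.

\subsection*{The question}
A $2$-inconsistent set is $k$-inconsistent for every $k\ge2$, so the conditions of Proposition~\ref{prop:hanson} give a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$. Hanson \cite{Hanson} poses as an open question whether they are equivalent to admitting a $(k,\omega,\omega)$-weave of depth $\omega$ for any finite $k$. For a given $k\ge2$ we ask: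
\begin{quote}
\emph{If $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for some formula $\varphi$, does $T$ admit arbitrary cograph patterns for some, possibly different, formula $\psi$?}
\end{quote}
The difference between $k=2$ and $k\ge3$ is the amount of information that a weave carries. For $k=2$ it decides the consistency of every set of indices. For $k\ge3$ it decides only the cliques and the sets containing an independent $k$-set, and it says nothing about the sets in between, not even about a single wide pair. So one should not expect $\varphi$ itself to work. One may hope that a conjunction of instances of $\varphi$ does, because two conjunctions together can contain $k$ wide indices; but then each conjunction, and each clique of conjunctions, involves sets about which the weave is silent. Both guesses turn out to be right.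

\begin{theorem}\label{thm:A}
Let $k\ge2$. If $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi(x,y)$, then $T$ admits arbitrary cograph patterns for some formula $\psi$ which is a finite conjunction of instances of $\varphi$.
\end{theorem}

By Proposition~\ref{prop:hanson}, the conclusion is equivalent to $T$ having a $(2,\omega,\omega)$-weave of depth $\omega$ for $\psi$. The proof does not use that the forbidden configuration is an independent set; any cograph will do.

\begin{theorem}\label{thm:B}
For a complete theory $T$ the following are equivalent:
\begin{enumerate}
\item[(1)] $T$ admits arbitrary cograph patterns for some formula $\psi$.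
\item[(2)] For some $k\ge2$ and some $\varphi$, $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$.
\item[(3)] For some formula $\varphi$ and some cograph $H$: for every cograph $G$ there is a family $(b_v)_{v\in V(G)}$ such that every clique of $G$ is consistent and every $S\subseteq V(G)$ with $G|_S\cong H$ is inconsistent.
\end{enumerate}
If \textup{(3)} holds for $\varphi$, then $\psi$ in \textup{(1)} can be taken to be a finite conjunction of instances of $\varphi$.
\end{theorem}

\begin{theorem}\label{thm:C}
For every $r\ge1$ there are a complete theory $T_r$ and a formula $\varphi$ such that $T_r$ has a $(3,\omega,\omega)$-weave (hence a $(k,\omega,\omega)$-weave for every $k\ge3$) of depth $\omega$ for $\varphi$, but $T_r$ does not admit arbitrary cograph patterns for any conjunction of at most $r$ instances of $\varphi$.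
\end{theorem}

With $r=1$ this shows that for a \emph{fixed} formula the equivalence fails for every $k\ge3$. With $r$ large it shows that in Theorem~\ref{thm:A} no number of conjuncts depending only on $k\geq 3$ suffices.

\section{The idea, for $k=3$}\label{sec:idea}

The mechanism of the proof is visible for $k=3$ under a simplifying assumption: that consistency of a set depends only on the graph it induces. So suppose, in this section only, that there is an isomorphism-closed class $\mathcal C$ of cographs such that
\begin{itemize}
\item for every cograph $G$ there is a family $(b_v)_{v\in V(G)}$ in which a nonempty $S$ is consistent if and only if $G|_S\in\mathcal C$;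
\item $\mathcal C$ contains all finite complete graphs, and no graph with an independent $3$-set.
\end{itemize}
Let $O_m$ be the join of $m$ copies of the edgeless graph on two vertices; so $O_1$ is a non-edge and $O_2$ is the $4$-cycle. The graph $O_m$ is not complete and has no independent $3$-set, so the hypotheses do not tell us whether $O_m\in\mathcal C$. We win in either case.

\medskip
\noindent\emph{Case 1: $O_m\in\mathcal C$ for all $m$.} Let $\psi=\varphi(x,y_0)\wedge\varphi(x,y_1)$. Given a cograph $G$, replace every vertex by two non-adjacent copies: $G'$ has vertices $(v,l)$ with $l\in\{0,1\}$, and $(v,l)$ is adjacent to $(w,l')$ if and only if $v$ is adjacent to $w$. This operation commutes with $\oplus$ and $\nabla$, so $G'$ is a cograph. Take the family for $G'$ and put $\bar b_v=(b_{v,0},b_{v,1})$. If $S$ is a clique of $G$ with $m$ elements, then $S\times\{0,1\}$ induces $O_m$, so $\{\psi(x,\bar b_v):v\in S\}$ is consistent. If $v\ne w$ are non-adjacent, then $\{v,w\}\times\{0,1\}$ is an independent $4$-set, so $\psi(x,\bar b_v)\wedge\psi(x,\bar b_w)$ is inconsistent.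

\medskip
\noindent\emph{Case 2: $O_m\notin\mathcal C$ for some $m$.} Let $\psi=\bigwedge_{j=1}^m\varphi(x,y_j)$. Given $G$, let $G''$ be the join of $m$ copies of $G$, with vertices $(j,v)$. Take the family for $G''$ and put $\bar b_v=(b_{1,v},\dots,b_{m,v})$. If $S$ is a clique of $G$, then $\{1,\dots,m\}\times S$ is a clique of $G''$, hence consistent. If $v\neq w$ are non-adjacent, then $\{1,\dots,m\}\times\{v,w\}$ induces $O_m$, which is inconsistent.

\medskip
In both cases $\psi$ depends on $\mathcal C$ and not on $G$. The obstruction to the first construction is exactly the inconsistent configuration that makes the second one work. Two things remain to be done. First, a weave does not come with a class $\mathcal C$, and we have to produce one by a Ramsey argument. This cannot be done with isomorphism types of graphs (Remark~\ref{rem:noramsey}), so we work with the finer notion of a term, which remembers how a cograph was built. Second, for larger $k$, or for a general forbidden cograph $H$, the two constructions have to be combined: substitute a fixed shape $\tau$ into each vertex of $G$ as in Case~1, and take a join of copies of the result as in Case~2.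

\section{Terms}\label{sec:terms}

A \emph{term} is a formal expression built from the symbol $\bullet$ by the binary operations $\oplus$ and $\nabla$, with no commutativity or associativity assumed. Thus $(\bullet\oplus\bullet)\oplus\bullet$ and $\bullet\oplus(\bullet\oplus\bullet)$ are different terms. We picture a term $B$ as a finite rooted tree in which every inner node has a left and a right child and a label $\oplus$ or $\nabla$. The symbols $*$ and $\#$ stand for labels. The set $L(B)$ of leaves is ordered from left to right, and for $B=B_0*B_1$ it is the disjoint union of the two \emph{sides} $L(B_0)$ and $L(B_1)$. The \emph{meet} of a nonempty set of leaves is their common ancestor farthest from the root of the tree. There are countably many terms.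

Let $\Gamma(B)$ be the graph on $L(B)$ in which $v\neq w$ are adjacent if and only if their meet is labeled $\nabla$. Then $\Gamma(\bullet)$ is a point, $\Gamma(B_0\oplus B_1)=\Gamma(B_0)\oplus\Gamma(B_1)$ and $\Gamma(B_0\mathbin{\nabla}B_1)=\Gamma(B_0)\mathbin{\nabla}\Gamma(B_1)$. Hence every $\Gamma(B)$ is a cograph and every cograph is isomorphic to some $\Gamma(B)$. A \emph{$\nabla$-term} is a term without the label $\oplus$, and a \emph{$\oplus$-term} is one without $\nabla$. Every inner node is the meet of two leaves, one below each child, so $\Gamma(B)$ is complete if and only if $B$ is a $\nabla$-term, and edgeless if and only if $B$ is a $\oplus$-term.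

\subsection*{Restriction}
The analogue of an induced subgraph is defined by recursion on $B$. For $\emptyset\ne S\subseteq L(B)$ let $B|_S=\bullet$ if $B=\bullet$. If $B=B_0*B_1$ and $S_i=S\cap L(B_i)$, let
\[
B|_S=\begin{cases}B_i|_S&\text{if }S\subseteq L(B_i),\\ (B_0|_{S_0})*(B_1|_{S_1})&\text{if $S$ meets both sides.}\end{cases}
\]
The term $B|_S$ has $|S|$ leaves, and we identify $L(B|_S)$ with $S$ by the order-preserving bijection. Also $B|_{L(B)}=B$, and $B|_S=\bullet$ when $|S|=1$.

\begin{lemma}\label{lem:restrict}
Let $\emptyset\ne S\subseteq L(B)$.
\begin{enumerate}
\item[(a)] $(B|_S)|_{S'}=B|_{S'}$ for $\emptyset\ne S'\subseteq S$.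
\item[(b)] There is an injective, label-preserving map $\iota$ from the inner nodes of $B|_S$ to the inner nodes of $B$ that sends the meet of $S'$ in $B|_S$ to the meet of $S'$ in $B$, for every $S'\subseteq S$ with $|S'|\ge2$.
\item[(c)] $\Gamma(B|_S)=\Gamma(B)|_S$. In particular $S$ is a clique of $\Gamma(B)$ if and only if $B|_S$ is a $\nabla$-term.
\end{enumerate}
\end{lemma}

\begin{proof}
We prove (a) and (b) by induction on $B$. For $B=\bullet$ there is nothing to show. Let $B=B_0*B_1$. If $S\subseteq L(B_i)$, then $B|_S=B_i|_S$ and $B|_{S'}=B_i|_{S'}$, meets of subsets of $S$ are computed in $B_i$, and both statements are those for $B_i$. Suppose that $S$ meets both sides, so $B|_S=(B_0|_{S_0})*(B_1|_{S_1})$. For (a): if $S'\subseteq S_i$, the left side is $(B_i|_{S_i})|_{S'}=B_i|_{S'}=B|_{S'}$; if $S'$ meets both sides in $S_0'$ and $S_1'$, it is $((B_0|_{S_0})|_{S'_0})*((B_1|_{S_1})|_{S'_1})=(B_0|_{S'_0})*(B_1|_{S'_1})=B|_{S'}$. For (b): let $\iota$ send the root to the root and agree with the maps for $(B_i,S_i)$ on the two sides. A set $S'$ that meets both sides has the root as its meet in both trees, and a set $S'\subseteq S_i$ is handled by induction. Part (c) is (b) for $|S'|=2$.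
\end{proof}

A \emph{copy of $A$ in $B$} is a set $S\subseteq L(B)$ with $B|_S=A$, and we write $A\le B$ if there is one. The \emph{nodes of the copy $S$} are the nodes in the image of $\iota$, that is, the meets in $B$ of subsets of $S$ with at least two elements. We identify them with the inner nodes of $A$. Lemma~\ref{lem:restrict} says that a copy of $A$ behaves in every respect like $A$ itself: the copies of a term $A'$ contained in $S$ are the copies of $A'$ in $A$, and two of them have the same meet in $B$ if and only if they have the same meet in $A$. In particular $\le$ is transitive. From the definition of restriction we also read off: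
\begin{equation}\label{eq:union}
\begin{array}{l}
B_i\le B_0*B_1;\ \text{ and if $S_i$ is a copy of $A_i$ in $B_i$ for $i=0,1$, then $S_0\cup S_1$}\\
\text{is a copy of $A_0*A_1$ in $B_0*B_1$, with nodes the root and those of $S_0$, $S_1$.}
\end{array}
\end{equation}

\subsection*{Substitution}
Both constructions of Section~\ref{sec:idea} are instances of one operation. Put $\bullet[A]=A$ and $(B_0*B_1)[A]=B_0[A]*B_1[A]$. So $B[A]$ is $B$ with every leaf replaced by $A$, and its leaf set is $L(B)\times L(A)$. Case~1 used $B[\bullet\oplus\bullet]$, and Case~2 used $\rho[B]$ for a $\nabla$-term $\rho$ with $m$ leaves. Note that $B[\bullet]=B$, and that $\rho[t]$ is a $\nabla$-term if $\rho$ and $t$ are.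

\begin{lemma}\label{lem:subst}
For all terms $A,B,D$:
\begin{enumerate}
\item[(a)] $(B[A])[D]=B[A[D]]$.
\item[(b)] $B[A]|_{S\times L(A)}=(B|_S)[A]$ for $\emptyset\ne S\subseteq L(B)$.
\item[(c)] $B[A]|_{L(B)\times S'}=B[A|_{S'}]$ for $\emptyset\ne S'\subseteq L(A)$. Hence $A'\le A$ implies $B[A']\le B[A]$.
\item[(d)] For every $g\colon L(B)\to L(A)$, the set $\{(v,g(v)):v\in L(B)\}$ is a copy of $B$ in $B[A]$.
\end{enumerate}
\end{lemma}

\begin{proof}
Induction on $B$. For $B=\bullet$, the two sides are $A[D]$ in (a), $A$ in (b) and $A|_{S'}$ in (c), and in (d) the set is a singleton. Let $B=B_0*B_1$; the sides of $B[A]$ are $L(B_i)\times L(A)$. In (a), both sides equal $B_0[A[D]]*B_1[A[D]]$ by induction. In (b), if $S\subseteq L(B_i)$, then $S\times L(A)$ lies in side $i$ and both sides equal $(B_i|_S)[A]$; if $S$ meets both sides in $S_0,S_1$, then both sides equal $(B_0|_{S_0})[A]*(B_1|_{S_1})[A]$. In (c), the set meets side $i$ in $L(B_i)\times S'$, so the restriction is $B_0[A|_{S'}]*B_1[A|_{S'}]$. In (d), the set meets side $i$ in a copy of $B_i$, and \eqref{eq:union} applies.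
\end{proof}

\subsection*{Universal terms}
Let $Q_0=\bullet$ and $Q_{n+1}=(Q_n\mathbin{\nabla}Q_n)\oplus(Q_n\mathbin{\nabla}Q_n)$.

\begin{lemma}\label{lem:universal}
Every term $A$ satisfies $A\le Q_n$ for all sufficiently large $n$.
\end{lemma}

\begin{proof}
By \eqref{eq:union}, $Q_n\le Q_n\mathbin{\nabla}Q_n\le Q_{n+1}$, so it suffices to find one $n$. For $A=\bullet$ take $n=0$. If $A_0,A_1\le Q_n$, then \eqref{eq:union} gives $A_0\mathbin{\nabla}A_1\le Q_n\mathbin{\nabla}Q_n\le Q_{n+1}$; and since $A_i\le Q_n\mathbin{\nabla}Q_n$, it also gives $A_0\oplus A_1\le Q_{n+1}$.
\end{proof}

We can now remove sequences from the picture and state weaves in terms of cographs. For $k=2$, the second part of the next lemma is the equivalence of (i) and (ii) in Proposition~\ref{prop:hanson}.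

\begin{lemma}\label{lem:translate}
We have $N_d\cong\Gamma(Q_d)$ for all $d<\omega$, so each $N_d$ is a cograph and every cograph is an induced subgraph of some $N_d$. For $k\ge2$ and a formula $\varphi$, the theory $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$ if and only if for every cograph $G$ there is a family $(b_v)_{v\in V(G)}$ in which cliques are consistent and independent $k$-sets are inconsistent.
\end{lemma}

\begin{proof}
For $d=0$ both graphs are a point. Given the isomorphism for $d$, send $\sigma\in(2^2)^{d+1}$ with first entry $(i,j)$ into the copy of $Q_d$ that lies on side $i$ of the root of $Q_{d+1}$ and on side $j$ of the $\nabla$-node below it, and let the remaining $d$ entries determine the leaf. Two sequences with first entries $(i,j)\ne(i',j')$ meet at the $\oplus$-root if $i\neq i'$, which is the wide case, and at a $\nabla$-node if $i=i'$, which is the narrow case. Two sequences with the same first entry lie in the same copy of $Q_d$ and are narrow if and only if their tails are. A cograph $\Gamma(B)$ is an induced subgraph of $\Gamma(Q_d)$ for large $d$ by Lemmas~\ref{lem:universal} and~\ref{lem:restrict}(c).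

A weave of depth $d$ is a family as in the statement for $G=N_d$, and the restriction of such a family to an induced subgraph is again such a family. So families exist for all cographs if and only if weaves exist in all finite depths, and this is equivalent to depth $\omega$ by the compactness argument of Section~\ref{sec:intro}.
\end{proof}

\section{A Ramsey lemma for terms}\label{sec:ramsey}

Write $C\to(B)^A_r$ if for every coloring of the copies of $A$ in $C$ with $r$ colors there is a copy $S$ of $B$ in $C$ such that all copies of $A$ contained in $S$ have the same color. Applying this to any coloring shows that $C\to(B)^A_r$ implies $B\le C$.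

\begin{lemma}\label{lem:ramsey}
For all terms $A,B$ and all $r\ge1$ there is a term $C$ with $C\to(B)^A_r$.
\end{lemma}

\begin{remark}\label{rem:noramsey}
The statement fails for cographs and induced subgraphs. Let $P$ be the path on three vertices. In any cograph $\Gamma(C)$, color an independent $3$-set by the term it induces, $(\bullet\oplus\bullet)\oplus\bullet$ or $\bullet\oplus(\bullet\oplus\bullet)$. If $S$ induces $P\oplus P$, then the root of $C|_S$ is labeled $\oplus$ because the graph is disconnected, and each side is one of the two paths. The two ends of the left path with a vertex of the right path get the first color, and a vertex of the left path with the two ends of the right path get the second.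
\end{remark}

\begin{proof}[Proof of Lemma~\ref{lem:ramsey}]
We argue by induction on $A$, for all $B$ and $r$ at once.

\medskip\noindent\emph{Step 0: for each $A$, two colors suffice.} Suppose the statement holds for $A$, all $B$ and $r=2$. For $r=1$ take $C=B$. For $r\ge3$ choose $C'\to(B)^A_{r-1}$ by induction on $r$, and $C\to(C')^A_2$. Given an $r$-coloring, call the last color red and all others blue, and take a copy of $C'$ in which the copies of $A$ are all red or all blue. If they are red, any copy of $B$ inside it works, and there is one since $B\le C'$. If they are blue, only $r-1$ colors occur, and the choice of $C'$ applies.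

\medskip\noindent\emph{Step 1: $A=\bullet$.} Here leaves are colored red and blue. Take $C=B[B]$. If some $\{v\}\times L(B)$ is entirely blue, it is a blue copy of $B$ by Lemma~\ref{lem:subst}(b). Otherwise choose a red leaf $(v,g(v))$ for every $v\in L(B)$; these form a red copy of $B$ by Lemma~\ref{lem:subst}(d).

\medskip
Now let $A=A_0*A_1$, with the lemma known for $A_0$ and $A_1$, and let $r=2$. The label $*$ is fixed from now on. The meet of a copy of $A$ is called its \emph{root}; by Lemma~\ref{lem:restrict}(b) it is labeled $*$. A copy of $A$ consists of a root, a copy of $A_0$ below its left child and a copy of $A_1$ below its right child. The induction hypothesis controls the last two choices but says nothing about the first. So we first make the color depend only on the root (Steps 2 and 3), and then solve the resulting coloring problem for nodes (Step 4).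

\medskip\noindent\emph{Step 2: products. Given $B_0,B_1$ there are $D_0,D_1$ such that for every $2$-coloring $\chi$ of the pairs $(a_0,a_1)$, with $a_i$ a copy of $A_i$ in $D_i$, there are copies $S_i$ of $B_i$ in $D_i$ such that $\chi$ is constant on pairs with $a_0\subseteq S_0$ and $a_1\subseteq S_1$.}

Choose $D_1\to(B_1)^{A_1}_2$. Let $m$ be the number of copies of $A_1$ in $D_1$, let $R=2^m$, and choose $D_0\to(B_0)^{A_0}_R$. Color a copy $a_0$ of $A_0$ by the function $\chi(a_0,\cdot)$, one of $R$ possibilities. There is a copy $S_0$ of $B_0$ on which this function does not depend on $a_0$. The function is a $2$-coloring of the copies of $A_1$ in $D_1$, so it is constant on some copy $S_1$ of $B_1$. If $S_0$ contains no copy of $A_0$, any copy $S_1$ of $B_1$ works.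

\medskip\noindent\emph{Step 3: the color depends only on the root. For every $B$ there is $C$ such that for every $2$-coloring of the copies of $A$ in $C$ there is a copy $S$ of $B$ such that any two copies of $A$ contained in $S$ with the same root have the same color.}

Induction on $B$. For $B=\bullet$ take $C=\bullet$, which contains no copy of $A$. Let $B=B_0\mathbin{\#}B_1$, and let $C_0,C_1$ be given for $B_0,B_1$.

If $\#\ne*$, take $C=C_0\mathbin{\#}C_1$. The top node of $C$ is not labeled $*$, so every copy of $A$ lies on one side, and two copies with the same root lie on the same side. Choose copies $S_i$ of $B_i$ in $C_i$ as in the claim; their union is a copy of $B$ by \eqref{eq:union} and is as required.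

If $\#=*$, let $D_0,D_1$ be as in Step~2 for the targets $C_0,C_1$, and take $C=D_0*D_1$. The copies of $A$ rooted at the top of $C$ are those that meet both sides, and by the definition of restriction they are exactly the unions $a_0\cup a_1$ with $a_i$ a copy of $A_i$ in $D_i$. By Step~2 there are copies $S_i$ of $C_i$ in $D_i$ such that all top-rooted copies of $A$ contained in $S_0\cup S_1$ have the same color. Inside $S_i$ choose a copy $S_i'$ of $B_i$ by the choice of $C_i$. Then $S_0'\cup S_1'$ is a copy of $B$. Two copies of $A$ in it with the same root are both top-rooted or both contained in one $S_i'$, and in either case they have the same color.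

\medskip\noindent\emph{Step 4: coloring nodes. For all $B,B'$ there is $D=D(B,B')$ such that for every red/blue coloring of the $*$-nodes of $D$ there is a copy of $B$ all of whose $*$-nodes are red or a copy of $B'$ all of whose $*$-nodes are blue.}

Call such copies a red $B$ and a blue $B'$. We use induction on $|L(B)|+|L(B')|$; the two targets are allowed to differ so that the induction can shrink one at a time. If $B=\bullet$ or $B'=\bullet$, take $D=\bullet$, since a single leaf has no nodes.

If $B=B_0\mathbin{\#}B_1$ with $\#\ne*$, take $D=D(B_0,B')\mathbin{\#}D(B_1,B')$. Either a side contains a blue $B'$, or the left side contains a red $B_0$ and the right side a red $B_1$. By \eqref{eq:union} their union is a copy of $B$ whose only new node is the top, which is not a $*$-node, so it is a red $B$. If $B'=B'_0\mathbin{\#}B'_1$ with $\#\neq*$, take $D=D(B,B'_0)\mathbin{\#}D(B,B'_1)$ and exchange the colors in this argument.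

It remains to treat $B=B_0*B_1$ and $B'=B'_0*B'_1$. Now the top node carries a color that we do not know in advance, so each side must be prepared for both. Take
\[
D=\bigl(D(B_0,B')*D(B,B'_0)\bigr)*\bigl(D(B_1,B')*D(B,B'_1)\bigr).
\]
Suppose the top node is red. Either some $D(B_i,B')$ contains a blue $B'$, or $D(B_0,B')$ on the left contains a red $B_0$ and $D(B_1,B')$ on the right contains a red $B_1$, and their union is a red $B$. Suppose the top node is blue. Either some $D(B,B'_i)$ contains a red $B$, or $D(B,B'_0)$ on the left contains a blue $B'_0$ and $D(B,B'_1)$ on the right contains a blue $B'_1$, and their union is a blue $B'$.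

\medskip\noindent\emph{Step 5: conclusion.} Given $B$, let $E=D(B,B)$ and let $C$ be given by Step~3 for the target $E$. Fix a $2$-coloring of the copies of $A$ in $C$ and let $S$ be the copy of $E$ from Step~3. Color each $*$-node of $S$ by the common color of the copies of $A$ contained in $S$ and rooted there, and arbitrarily if there are none. By Step~4 there is a copy $S'\subseteq S$ of $B$ whose $*$-nodes all have one color. The root of a copy of $A$ contained in $S'$ is a $*$-node of $S'$, so all these copies have that color. Thus $C\to(B)^A_2$, and Step~0 completes the induction.
\end{proof}

We need to handle all shapes $A$ at once.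

\begin{lemma}\label{lem:homog}
For every term $B$ there is a term $C$ such that for every function $c$ from the nonempty subsets of $L(C)$ to $\{0,1\}$ there is a copy $S$ of $B$ in $C$ such that, for $\emptyset\ne S'\subseteq S$, the value $c(S')$ depends only on the term $C|_{S'}$.
\end{lemma}

\begin{proof}
Let $A_1,\dots,A_q$ be all terms $\le B$. Put $C_0=B$, choose $C_i\to(C_{i-1})^{A_i}_2$ for $i=1,\dots,q$, and let $C=C_q$. Start from $S_q=L(C)$ and go down: given a copy $S_i$ of $C_i$, choose a copy $S_{i-1}\subseteq S_i$ of $C_{i-1}$ such that all copies of $A_i$ contained in $S_{i-1}$ have the same $c$-value. Let $S=S_0$. If $\emptyset\ne S'\subseteq S$, then $C|_{S'}=(C|_S)|_{S'}\le B$, so $C|_{S'}=A_i$ for some $i$. Since $S'\subseteq S_{i-1}$, the value $c(S')$ is determined by $i$.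
\end{proof}

\section{From one forbidden cograph to cograph patterns}\label{sec:main}

In this section $\varphi$ and $H$ are as in condition (3) of Theorem~\ref{thm:B}, and consistency of a set of indices refers to $\varphi$.

\subsection*{The class of consistent shapes}
Lemma~\ref{lem:homog} makes consistency depend only on shape within one finite family. This is not yet enough: the rule that assigns consistency to shapes may change from one family to the next, whereas the formula $\psi$ has to be chosen once for all cographs. So we homogenize along the universal sequence $Q_n$ and pass to a limit rule.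

\begin{proposition}\label{prop:class}
There is a set $\mathcal C$ of terms with the following properties.
\begin{enumerate}
\item[(R)] For every term $B$ there is a family $(b_v)_{v\in L(B)}$ such that a nonempty $S\subseteq L(B)$ is consistent if and only if $B|_S\in\mathcal C$.
\item[(D)] If $A\le A'\in\mathcal C$, then $A\in\mathcal C$.
\item[(K)] Every $\nabla$-term is in $\mathcal C$.
\item[(H)] No term $h$ with $\Gamma(h)\cong H$ is in $\mathcal C$.
\end{enumerate}
\end{proposition}

\begin{proof}
For each $n$ let $C_n$ be given by Lemma~\ref{lem:homog} for $B=Q_n$. Take a family as in (3) for the cograph $\Gamma(C_n)$, and let $c(S)=1$ if and only if $S$ is consistent. Restricting to the copy of $Q_n$ given by Lemma~\ref{lem:homog}, we obtain a family indexed by $L(Q_n)$ and a function $f_n\colon\{A:A\le Q_n\}\to\{0,1\}$ such that a nonempty $S\subseteq L(Q_n)$ is consistent if and only if $f_n(Q_n|_S)=1$. A copy of $A$ induces the graph $\Gamma(A)$ by Lemma~\ref{lem:restrict}(c). Hence, for $A\le Q_n$, we have $f_n(A)=1$ if $A$ is a $\nabla$-term and $f_n(A)=0$ if $\Gamma(A)\cong H$.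

Enumerate all terms as $A_1,A_2,\dots$. By Lemma~\ref{lem:universal}, $f_n(A_i)$ is defined for all large $n$. Choose infinite sets $J_1\supseteq J_2\supseteq\cdots$ of natural numbers such that $f_n(A_i)$ is defined and takes one value $f(A_i)$ for all $n\in J_i$. Let $\mathcal C=\{A:f(A)=1\}$. Then (K) and (H) follow from the corresponding properties of the $f_n$.

For (R), there are finitely many terms $\le B$, including $B$ itself; let $i$ be the largest of their indices and let $n\in J_i$. Then $B\le Q_n$ and $f_n$ agrees with $f$ on all terms $\le B$. Restrict the $Q_n$-family to a copy of $B$ and use Lemma~\ref{lem:restrict}(a). For (D), take the family given by (R) for $A'$. The set $L(A')$ is consistent, hence so is a copy of $A$ in it, and (R) gives $A\in\mathcal C$.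
\end{proof}

\subsection*{Good terms}
Fix $\mathcal C$ as in Proposition~\ref{prop:class}. We look for a shape $\tau$ to substitute for each vertex of $G$. A clique of $G$ of shape $t$ then turns into a set of shape $t[\tau]$, and all of these must be consistent. Membership of $\tau$ in $\mathcal C$ does not ensure this, which is the reason for the next definition.

\begin{definition}\label{def:good}
A term $\tau$ is \emph{good} if $t[\tau]\in\mathcal C$ for every $\nabla$-term $t$.
\end{definition}

A non-edge of $G$ turns into $\tau\oplus\tau$. It would be convenient to have a good $\tau$ with $\tau\oplus\tau\notin\mathcal C$, as in Case~1 of Section~\ref{sec:idea}, but what the following lemma provides is weaker: a good $\tau$ such that $\tau\oplus\tau$ is not \emph{good}.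

\begin{lemma}\label{lem:good}
There are a good term $\tau$ and a $\nabla$-term $\rho$ with $\rho[\tau\oplus\tau]\notin\mathcal C$.
\end{lemma}

\begin{proof}
We note four facts, in which $t$ ranges over $\nabla$-terms.
\begin{enumerate}
\item[(i)] $\bullet$ is good, since $t[\bullet]=t\in\mathcal C$ by (K).
\item[(ii)] Good terms are in $\mathcal C$: take $t=\bullet$.
\item[(iii)] If $\tau$ is good and $\tau'\le\tau$, then $\tau'$ is good, since $t[\tau']\le t[\tau]$ by Lemma~\ref{lem:subst}(c) and (D) applies.
\item[(iv)] If $\tau$ is good, then $\tau\mathbin{\nabla}\tau$ is good, since $t[\tau\mathbin{\nabla}\tau]=t[(\bullet\mathbin{\nabla}\bullet)[\tau]]=(t[\bullet\mathbin{\nabla}\bullet])[\tau]$ by Lemma~\ref{lem:subst}(a), and $t[\bullet\mathbin{\nabla}\bullet]$ is a $\nabla$-term.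
\end{enumerate}
Suppose that $\tau\oplus\tau$ is good for every good $\tau$. Then by (iv) goodness is preserved by $\tau\mapsto(\tau\mathbin{\nabla}\tau)\oplus(\tau\mathbin{\nabla}\tau)$, so by (i) every $Q_n$ is good. Let $h$ be a term with $\Gamma(h)\cong H$; it exists because $H$ is a cograph. By Lemma~\ref{lem:universal}, (iii) and (ii), $h\in\mathcal C$, contradicting (H). So there is a good $\tau$ with $\tau\oplus\tau$ not good, and $\rho$ is a witness for the failure.
\end{proof}

This is the only place where the inconsistency hypothesis in (3) is used, and all that it contributes is that $\mathcal C$ misses some term. Without it nothing can be said, as a formula such as $x=x$ makes every set consistent. The consistency of cliques is used only through (i), to start the iteration.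

\subsection*{The formula}
The witness $\rho$ can be absorbed by placing it on top of the whole configuration, as in Case~2 of Section~\ref{sec:idea}. This costs nothing on cliques because $\rho[t]$ is again a $\nabla$-term. Figure~\ref{fig:sandwich} shows the resulting term.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.8cm,every node/.style={fill=white,inner sep=1.5pt}]
\draw[dashed,gray] (-0.5,3.5)--(12,3.5);
\draw[dashed,gray] (-0.5,1.5)--(12,1.5);
\draw (3,3)--(6,4)--(9,3);
\foreach \s/\t in {0/0,6/1}{
\begin{scope}[shift={(\s,0)}]
\draw (0,0)--(0.5,1)--(1,0) (2,0)--(2.5,1)--(3,0) (4,0)--(4.5,1)--(5,0);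
\draw (0.5,1)--(1.5,2)--(2.5,1) (1.5,2)--(3,3)--(4.5,1);
\node at (3,3) {$\nabla$};
\node at (1.5,2) {$\oplus$};
\node at (0.5,1) {$\oplus$}; \node at (2.5,1) {$\oplus$}; \node at (4.5,1) {$\oplus$};
\node at (0,0) {\small $\t u0$}; \node at (1,0) {\small $\t u1$};
\node[draw] at (2,0) {\small $\t v0$}; \node[draw] at (3,0) {\small $\t v1$};
\node at (4,0) {\small $\t w0$}; \node at (5,0) {\small $\t w1$};
\end{scope}}
\node at (6,4) {$\nabla$};
\node at (11.8,4) {$\rho$}; \node at (11.8,2.5) {$B$}; \node at (11.8,0.7) {$\tau$};
\end{tikzpicture}
\caption{The term $\rho[B[\tau]]$ for $\rho=\bullet\mathbin{\nabla}\bullet$, $B=(\bullet\oplus\bullet)\mathbin{\nabla}\bullet$ with leaves $u,v,w$, and $\tau=\bullet\oplus\bullet$. The leaf $(j,v,l)$ is written $jvl$. The boxed leaves index the tuple of parameters assigned to the vertex $v$ of $\Gamma(B)$. The leaves for the non-adjacent pair $u,v$ induce $\rho[\tau\oplus\tau]$, and those for the edge $v,w$ induce $\rho[\tau\mathbin{\nabla}\tau]$.}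
\label{fig:sandwich}
\end{figure}

\begin{proposition}\label{prop:formula}
Let $\tau$ be good and let $\rho$ be a $\nabla$-term with $\rho[\tau\oplus\tau]\notin\mathcal C$. Then $T$ admits arbitrary cograph patterns for
\[
\psi\bigl(x;(y_{j,l})_{j\in L(\rho),\,l\in L(\tau)}\bigr)=\bigwedge_{j\in L(\rho),\ l\in L(\tau)}\varphi(x,y_{j,l}).
\]
\end{proposition}

\begin{proof}
Let $G$ be a cograph; we may assume $G=\Gamma(B)$. Apply (R) to the term $\rho[B[\tau]]$, whose leaf set is $L(\rho)\times L(B)\times L(\tau)$, to get a family $(b_{j,v,l})$. For $v\in L(B)$ put $\bar b_v=(b_{j,v,l})_{j\in L(\rho),\,l\in L(\tau)}$. For nonempty $S\subseteq L(B)$, the set $\{\psi(x,\bar b_v):v\in S\}$ is equivalent to the set of instances of $\varphi$ indexed by $L(\rho)\times S\times L(\tau)$. By parts (c) and (b) of Lemma~\ref{lem:subst}, the term induced on this index set is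
\[
\rho\bigl[B[\tau]|_{S\times L(\tau)}\bigr]=\rho\bigl[(B|_S)[\tau]\bigr].
\]
Therefore (R) gives
\[
\{\psi(x,\bar b_v):v\in S\}\text{ is consistent}\iff\rho\bigl[(B|_S)[\tau]\bigr]\in\mathcal C.
\]
Let $S$ be a nonempty clique of $G$. Then $t=B|_S$ is a $\nabla$-term, $\rho[t[\tau]]=(\rho[t])[\tau]$ by Lemma~\ref{lem:subst}(a), and $\rho[t]$ is a $\nabla$-term. Since $\tau$ is good, this term is in $\mathcal C$, so $\{\psi(x,\bar b_v):v\in S\}$ is consistent. The empty clique gives the empty set of formulas, which is consistent. Let $S=\{v,w\}$ with $v\ne w$ non-adjacent. Then $B|_S=\bullet\oplus\bullet$, the term is $\rho[\tau\oplus\tau]\notin\mathcal C$, and $\psi(x,\bar b_v)\wedge\psi(x,\bar b_w)$ is inconsistent. The formula $\psi$ does not depend on $G$.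
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:B} and~\ref{thm:A}]
(1)$\Rightarrow$(2): a pattern for $\psi$ and $G$ is a family in which cliques are consistent and independent $2$-sets are inconsistent, so Lemma~\ref{lem:translate} with $k=2$ gives a $(2,\omega,\omega)$-weave of depth $\omega$ for $\psi$.

(2)$\Rightarrow$(3): Lemma~\ref{lem:translate} gives (3) with the same $\varphi$ and with $H$ the edgeless graph on $k$ vertices, which is a cograph.

(3)$\Rightarrow$(1): combine Proposition~\ref{prop:class}, Lemma~\ref{lem:good} and Proposition~\ref{prop:formula}. The formula $\psi$ is a finite conjunction of instances of $\varphi$.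

Theorem~\ref{thm:A} is the composition (2)$\Rightarrow$(3)$\Rightarrow$(1), since the first step keeps $\varphi$.
\end{proof}

\begin{remark}\label{rem:size}
For a $(k,\omega,\omega)$-weave one can take $\tau$ to be a $\oplus$-term with $2^i<k$ leaves. Here $H$ is edgeless, so by (H) and (D) no $\oplus$-term with at least $k$ leaves is in $\mathcal C$. Put $\tau_0=\bullet$ and $\tau_{i+1}=\tau_i\oplus\tau_i$; the term $\tau_i$ has $2^i$ leaves. Then $\tau_0$ is good, and $\tau_i$ is not good once $2^i\ge k$. So there is $i$ with $\tau_i$ good and $\tau_{i+1}=\tau_i\oplus\tau_i$ not good, and $\tau_i\in\mathcal C$ forces $2^i<k$. For $k=3$ the possibilities $i=1$ (where $\rho=\bullet$ works, as $\tau_2\notin\mathcal C$) and $i=0$ are the two cases of Section~\ref{sec:idea}. Of the $|L(\rho)|\cdot|L(\tau)|$ conjuncts of $\psi$, only the factor $|L(\rho)|$ is thus not controlled by $k$, and Theorem~\ref{thm:C} shows that for $k\ge3$ it cannot be bounded in terms of $k$ alone.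
\end{remark}

\section{Theories that need many conjuncts}\label{sec:C}

To prove Theorem~\ref{thm:C} we prescribe the consistent sets by hand. Two conjunctions of at most $r$ instances involve at most $2r$ parameters. We declare sets of this size consistent whenever a $(3,\omega,\omega)$-weave permits it, and we declare larger sets consistent only when the weave demands it.

Fix $r\ge1$. Let $\mathcal N$ be the disjoint union of the graphs $N_d$ over all $d<\omega$, with vertex set $V$. Let $\mathcal D$ be the set of finite $A\subseteq V$ such that
\begin{itemize}
\item $A$ is a clique, or
\item $|A|\le 2r$ and $A$ contains no independent $3$-set.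
\end{itemize}
Both conditions pass to subsets, so $\mathcal D$ is closed under subsets. Let $M$ be the structure with universe $V\sqcup\mathcal D$ and one binary relation $R$, where $R(x,y)$ holds if and only if $x\in\mathcal D$, $y\in V$ and $y\in x$. Put $T_r=\mathrm{Th}(M)$ and $\varphi(x,y)=R(x,y)$, and regard $M$ as an elementary substructure of the monster model. For finite $A\subseteq V$,
\begin{equation}\label{eq:D}
\{\varphi(x,b):b\in A\}\text{ is consistent}\iff A\in\mathcal D.
\end{equation}
Indeed, a finite set of formulas over $M$ is consistent if and only if it is realized in $M$. For $A\ne\emptyset$ this means $A\subseteq A'$ for some $A'\in\mathcal D$, which is equivalent to $A\in\mathcal D$. For $A=\emptyset$ both sides hold.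

For $r=1$ the failure of patterns is immediate. If $\varphi(x,b)$ and $\varphi(x,b')$ are consistent with $b,b'\in M$, then $b,b'\in V$ and $\{b,b'\}\in\mathcal D$, so the two instances are jointly consistent. Hence $\varphi$ has no pattern in $M$ even for the edgeless graph on two vertices. For $r\ge2$ two conjunctions can be jointly inconsistent, but only by jointly containing an independent $3$-set. This forces most tuples of a pattern to contain a non-edge, and a union of such tuples is consistent only if it is small. We choose $G$ so that some clique has a large union.

\begin{proof}[Proof of Theorem~\ref{thm:C}]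
\emph{The weave.} Use the vertices of $N_d\subseteq\mathcal N$ as parameters. Narrow sets are cliques, hence consistent by \eqref{eq:D}. Three pairwise wide indices form an independent $3$-set, which is not in $\mathcal D$, hence inconsistent. So there is a $(3,\omega,\omega)$-weave for $\varphi$ of every finite depth, and therefore one of depth $\omega$. It is a $(k,\omega,\omega)$-weave for every $k\ge3$, since any $k$ wide indices include three.

\medskip\noindent\emph{No patterns for at most $r$ conjuncts.} Let $\psi$ be a conjunction of at most $r$ instances of $\varphi$. Let $n=2r+1$ and $\ell=2^{2r}+2$, and let $G$ be the join of $n$ edgeless graphs $P_1,\dots,P_n$ on $\ell$ vertices each. This is a cograph. Suppose there is a pattern $(\bar b_v)_{v\in V(G)}$ for $\psi$ and $G$. As $G$ is finite, the existence of such a pattern is expressed by a first-order sentence, so we may take the pattern in $M$. Let $B_v$ be the set of entries of $\bar b_v$, so $|B_v|\le r$. Since $\{v\}$ is a clique, $\psi(x,\bar b_v)$ is realized in $M$; hence $B_v\subseteq V$ and $B_v\in\mathcal D$. By \eqref{eq:D}, $\{\psi(x,\bar b_v):v\in S\}$ is consistent if and only if $\bigcup_{v\in S}B_v\in\mathcal D$.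

Let $v\ne w$ lie in the same part $P_i$. They are non-adjacent, so $B_v\cup B_w\notin\mathcal D$. Since $|B_v\cup B_w|\le2r$, the union contains an independent $3$-set. Two of its three elements lie in the same one of $B_v,B_w$, so $B_v$ and $B_w$ are not both cliques. Hence each $P_i$ has at most one vertex $v$ with $B_v$ a clique. Let $P_i'$ be the set of $v\in P_i$ with $B_v$ not a clique; then $|P'_i|\ge2^{2r}+1$. The sets $B_v$ for $v\in P_i'$ are pairwise distinct, since $B_v=B_w$ would give $B_v\cup B_w=B_v\in\mathcal D$.

We choose $v_i\in P_i'$ for $i=1,\dots,n$ recursively and put $U_i=B_{v_1}\cup\dots\cup B_{v_i}$, with $U_0=\emptyset$. Whatever the choices, for $i\ge1$ the set $\{v_1,\dots,v_i\}$ is a clique of $G$, so $U_i\in\mathcal D$; and $U_i\supseteq B_{v_1}$ is not a clique, so $|U_i|\le 2r$. Given $U_i$ with $0\le i<n$, it has at most $2^{2r}$ subsets, fewer than the number of distinct sets $B_v$ with $v\in P'_{i+1}$. So we can choose $v_{i+1}\in P'_{i+1}$ with $B_{v_{i+1}}\not\subseteq U_i$, which gives $|U_{i+1}|\ge|U_i|+1$. After $n$ steps $|U_{2r+1}|\ge 2r+1$, contradicting $|U_{2r+1}|\le2r$.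
\end{proof}

\begin{remark}\label{rem:sharp}
The theory $T_r$ satisfies the simplifying assumption of Section~\ref{sec:idea}: by Lemma~\ref{lem:translate} every cograph is an induced subgraph of $\mathcal N$, and by \eqref{eq:D} we may take for $\mathcal C$ the complete graphs together with the cographs on at most $2r$ vertices without an independent $3$-set. The graph $O_m$ has $2m$ vertices and lies in $\mathcal C$ exactly when $m\le r$. So Case~2 applies with $m=r+1$, and $T_r$ admits arbitrary cograph patterns for the conjunction of $r+1$ instances of $\varphi$. The size bound in the definition of $\mathcal D$ is essential: if it is dropped, every $O_m$ lies in $\mathcal C$, and by Case~1 two conjuncts suffice.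
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hanson}
James E. Hanson, \emph{A combinatorial characterization of Kim's lemma for pairs of bi-invariant types}, arXiv:2507.21366 (2025).

\end{thebibliography}
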